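\title{An exotic weakly maximal subgroup in a branch group without maximal subgroups of infinite index}

\begin{abstract}
A weakly maximal subgroup of a branch group is exotic if all of its rigid stabilizers are nontrivial and it has boundedly many orbits on the levels of the tree. Every maximal subgroup of infinite index is exotic, and one may ask whether a branch group without maximal subgroups of infinite index can have exotic subgroups at all. We show that it can. For every prime $p\ge 5$ we construct a finitely generated, torsion, just infinite branch group $G$ in which a Gupta--Sidki $p$-group is an exotic weakly maximal subgroup, while no group commensurable with $G$ has a maximal subgroup of infinite index. Moreover, $G$ has infinitely many conjugacy classes of finitely generated exotic weakly maximal subgroups.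
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $T$ be a rooted tree that is locally finite and spherically regular: the number of children of a vertex is finite and depends only on the distance from the vertex to the root. This distance is the \emph{level} $|v|$ of the vertex $v$. We write $T_v$ for the subtree rooted at $v$ and $\partial T$ for the boundary of $T$, the space of infinite rays starting at the root. For $H\le\operatorname{Aut}(T)$, the \emph{rigid stabilizer} $\operatorname{Rist}_H(v)$ is the subgroup of elements of $H$ that act trivially outside $T_v$, and $\operatorname{Rist}_H(n)=\prod_{|v|=n}\operatorname{Rist}_H(v)$. The group $H$ is \emph{level transitive} if it acts transitively on every level. A \emph{branch group} is a level transitive group $G\le\operatorname{Aut}(T)$ in which $\operatorname{Rist}_G(n)$ has finite index for every $n$. Thus, up to finite index, a branch group acts independently on the subtrees hanging from any given level.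

A subgroup $W\le G$ is \emph{weakly maximal} if it has infinite index and is maximal among the subgroups of infinite index; equivalently, $[G:W]=\infty$ and every subgroup that properly contains $W$ has finite index. Two properties measure how much of the action of $G$ survives in $W$. The subgroup $W$ is \emph{weakly rigid} if $\operatorname{Rist}_W(v)\ne1$ for every vertex $v$, and \emph{almost level transitive} if its action on $\partial T$ has finitely many orbit-closures; equivalently, the number of $W$-orbits on level $n$ is bounded independently of $n$, and this is the form we use. A weakly maximal subgroup with both properties is \emph{exotic}.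

The simplest weakly maximal subgroups are not exotic. Suppose every vertex of $T$ has at least two children, and let $P$ be the stabilizer in a branch group $G$ of a ray $\xi$. Its index is infinite, because the orbit of $\xi$ passes through every vertex. If $x\in G\setminus P$, then $x$ moves the vertex $v$ of $\xi$ on some level $n$. The group $P$ contains $\operatorname{Rist}_G(w)$ for all $w\ne v$ on level $n$, and $\operatorname{Rist}_G(v)$ is conjugate under $x$ to one of these. So $\langle P,x\rangle\ge\operatorname{Rist}_G(n)$ has finite index, and $P$ is weakly maximal. But $P$ preserves the level at which the path to a vertex leaves $\xi$, so it has at least $n+1$ orbits on level $n$. Here the action on the tree shows why the index is infinite.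

For an exotic subgroup the action gives no such reason. This is what happens for maximal subgroups: every maximal subgroup of infinite index of a branch group is exotic (a fact that motivates the question below and is not used in the proofs). It is tempting to guess that exotic subgroups can only occur together with such maximal subgroups.

\medskip
\noindent\textbf{Question} (\cite{Leemann}). \emph{Let $G$ be a branch group without maximal subgroups of infinite index. Does it follow that $G$ has no exotic weakly maximal subgroup?}
\medskip

The answer is no. Fix a prime $p\ge5$, and from now on let $T$ be the $p$-regular rooted tree, whose vertices are the finite words over $\mathbb Z/p=\{0,1,\dots,p-1\}$. Automorphisms act on the right. The \emph{section} of $g\in\operatorname{Aut}(T)$ at a vertex $v$ is the automorphism $g_v$ of $T$ defined by $(vw)^g=v^g\,w^{g_v}$ for all words $w$. Let $a$ act on the first letter by $i\mapsto i+1$, with trivial sections at level $1$. Let $b$ and $c$ fix the first level, with sections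
\[
b_0=b,\quad b_1=a,\quad b_2=a^{-1},\qquad\qquad c_0=c,\quad c_2=a,\quad c_3=a^{-1},
\]
and all other first-level sections trivial; these rules determine the action of $b$ and $c$ on level $n$ from the actions on level $n-1$. Put
\[
G=\langle a,b,c\rangle,\qquad W=\langle a,b\rangle .
\]
The group $W$ is a Gupta--Sidki $p$-group. Recall that a group is \emph{just infinite} if it is infinite and all of its nontrivial normal subgroups have finite index.

\begin{theorem}\label{thm:main}
The group $G$ is a finitely generated, torsion, just infinite branch group without maximal subgroups of infinite index, and $W$ is an exotic weakly maximal subgroup of $G$. In fact $W$ is level transitive.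
\end{theorem}

Two groups are \emph{abstractly commensurable} if they have isomorphic subgroups of finite index. The second theorem shows that $W$ does not come from a maximal subgroup of infinite index in a nearby group, and that it is not an isolated example. We write $\operatorname{St}_H(v)$ for the stabilizer of the vertex $v$ in $H$.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] No group abstractly commensurable with $G$ has a maximal subgroup of infinite index.
\item[(b)] For every vertex $v$, the group $Y_v=\{g\in\operatorname{St}_G(v): g_v\in W\}$ is a finitely generated exotic weakly maximal subgroup of $G$, and $Y_v$, $Y_{v'}$ are not conjugate in $G$ if $|v|\ne|v'|$. Hence $G$ has infinitely many conjugacy classes of finitely generated exotic weakly maximal subgroups.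
\end{enumerate}
\end{theorem}

One mechanism drives both halves of Theorem~\ref{thm:main}. To a subgroup $H\le G$ and a vertex $v$ attach the group $H_v$ of sections at $v$ of the elements of $H$ that fix $v$. Sections of an element of $G$ are about half as long as the element, so after enough steps down the tree the groups $H_v$ contain very short elements, and often $H_v=G$. This happens for every subgroup of finite index. It does not happen for $W$, because $W_v=W$ for all $v$; so $W$ has infinite index. It does happen for every subgroup properly containing $W$, and this forces finite index. Finally, a maximal subgroup $M$ of infinite index would map onto every finite quotient of $G$, so, unlike $W$, it would map onto $G/G'$; this again leads to $M_v=G$, and then to $M=G$.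

Sections~\ref{sec:sections} and~\ref{sec:G} collect the calculus of sections and the structure of $G$. Section~\ref{sec:W} treats $W$, Section~\ref{sec:prodense} proves Theorems~\ref{thm:main} and~\ref{thm:strong}(a), and Section~\ref{sec:Y} proves Theorem~\ref{thm:strong}(b). The proofs use three textbook facts: a subgroup of finite index contains a normal subgroup of finite index, its \emph{core} (the intersection of its conjugates); subgroups of finite index in finitely generated groups are finitely generated; and finitely generated torsion solvable groups are finite.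

\section{The calculus of sections}\label{sec:sections}

We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy=x^{-1}x^y=(y^{-1})^x y$. The definition of sections gives
\begin{equation}\label{eq:cocycle}
(gh)_v=g_v\,h_{v^g},\qquad (g^{-1})_{v^g}=(g_v)^{-1},\qquad g_{vw}=(g_v)_w .
\end{equation}
Let $\operatorname{St}(n)$ be the pointwise stabilizer of level $n$, a normal subgroup of finite index in $\operatorname{Aut}(T)$, and $\operatorname{St}_H(n)=H\cap\operatorname{St}(n)$. By \eqref{eq:cocycle}, the map $g\mapsto(g_v)_{|v|=n}$ is an injective homomorphism from $\operatorname{St}(n)$ to the direct product of $p^n$ copies of $\operatorname{Aut}(T)$. For $g\in\operatorname{St}(1)$ we write $g=(g_0,\dots,g_{p-1})$.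

For $H\le\operatorname{Aut}(T)$ put $H_v=\{h_v:h\in\operatorname{St}_H(v)\}$. This is a group, the image of $\operatorname{St}_H(v)$ under the homomorphism $h\mapsto h_v$. An element $h$ fixes $vw$ if and only if it fixes $v$ and $h_v$ fixes $w$, so $H_{vw}=(H_v)_w$. If $g$ fixes $v$, then $g^h$ fixes $v^h$, and \eqref{eq:cocycle} gives
\begin{equation}\label{eq:conj}
(g^h)_{v^h}=(g_v)^{h_v},\qquad\text{hence}\qquad (H^h)_{v^h}=(H_v)^{h_v}.
\end{equation}
Taking $h=a$, whose first-level sections are trivial, we obtain a fact that is used repeatedly:
\begin{equation}\label{eq:coincide}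
\text{if $a$ normalizes $H$, then } H_0=H_1=\dots=H_{p-1}.
\end{equation}

For $k\in\operatorname{Aut}(T)$ let $v*k$ be the automorphism that acts trivially outside $T_v$ and has section $k$ at $v$, and let $v*K=\{v*k:k\in K\}$. Then
\begin{equation}\label{eq:star}
v*(w*k)=vw*k,\qquad (v*k)^h=v^h*k^{h_v}.
\end{equation}
An automorphism is \emph{supported on} $T_v$ if it has the form $v*k$. Two vertices are \emph{comparable} if one is a prefix of the other. Automorphisms supported on $T_v$ and $T_w$ commute when $v$ and $w$ are incomparable, in particular when $v\ne w$ lie on the same level.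

\section{The group $G$}\label{sec:G}

\subsection{Generators}

Put $B=\langle b,c\rangle$. Each of $g=b^p$, $c^p$, $[b,c]$ satisfies $g=(g,1,\dots,1)$, so it acts trivially on every level, by induction. Hence $B$ is abelian of exponent $p$. For $x=b^ic^j$,
\begin{equation}\label{eq:x}
x=(x,\;a^{i},\;a^{j-i},\;a^{-j},\;1,\dots,1).
\end{equation}
So $x=1$ only if $i=j=0$ in $\mathbb Z/p$, and $B\cong C_p\times C_p$. The exponents $i$, $j-i$, $-j$ add up to $0$. Therefore, for $x\in B\setminus\{1\}$, \emph{at least two of $x_1,x_2,x_3$ are nontrivial}, and since $p$ is prime each of these generates $\langle a\rangle$.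

For $x\in B$ and $k\in\mathbb Z/p$ write $x_{(k)}=x^{a^k}$. By \eqref{eq:conj}, its section at $i$ is $x_{i-k}$; in particular its section at $k$ is $x$, and its other first-level sections are powers of $a$. Table~\ref{tab:sections} lists the elements that occur in computations below. The hypothesis $p\ge5$ is what makes the columns $0,\dots,4$ distinct.

\begin{table}[ht]
\centering
$\begin{array}{c|ccccc}
 & 0&1&2&3&4\\ \hline
b_{(0)}& b&a&a^{-1}&1&1\\
b_{(1)}& 1&b&a&a^{-1}&1\\
b_{(2)}& 1&1&b&a&a^{-1}\\
c_{(0)}& c&1&a&a^{-1}&1\\
c_{(1)}& 1&c&1&a&a^{-1}\\
c_{(2)}& a^{-1}&1&c&1&a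
\end{array}$
\caption{First-level sections of $b_{(k)}=b^{a^k}$ and $c_{(k)}=c^{a^k}$ for $p=5$. For $p\ge7$ the entry $a^{-1}$ in the last row moves from column $0$ to column $5$, and all other entries in columns $5,\dots,p-1$ are trivial.}\label{tab:sections}
\end{table}

The first-level sections of $a,b,c$ lie in $G$, and those of $a,b$ lie in $W$. By \eqref{eq:cocycle}, all sections of elements of $G$ lie in $G$, and all sections of elements of $W$ lie in $W$. The elements $b_{(i)},c_{(i)},b_{(i-1)}$ have sections $b,c,a$ at $i$, so $g\mapsto g_i$ maps $\operatorname{St}_G(1)$ onto $G$ and $\operatorname{St}_W(1)$ onto $W$. By induction on $|v|$,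
\begin{equation}\label{eq:selfrep}
G_v=G\quad\text{and}\quad W_v=W\quad\text{for all vertices } v.
\end{equation}
Both groups are level transitive: $a$ is transitive on level $1$, and if the group is transitive on level $n$, then it is transitive on level $n+1$ because the stabilizer of a vertex $v$ of level $n$ permutes the children of $v$ as $G_v$ or $W_v$, which contains $a$. In particular $G$ is infinite.

\subsection{Length and descent}

Moving all powers of $a$ to the left, we can write every $g\in G$ as
\begin{equation}\label{eq:nf}
g=a^k\,(x_1)_{(k_1)}\cdots(x_m)_{(k_m)},\qquad x_j\in B\setminus\{1\},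
\end{equation}
where the index $j$ of $x_j$ numbers the factors. The \emph{length} $|g|$ is the least possible $m$. It is the least number of letters from $B$ in a word in $\langle a\rangle\cup B$ for $g$, so
\[
|gh|\le|g|+|h|,\qquad |g^{-1}|=|g|,\qquad |a^kga^l|=|g|,\qquad |g|=0\iff g\in\langle a\rangle .
\]
The element $g$ fixes level $1$ if and only if $k=0$, so $\operatorname{St}_G(1)$ is generated by the $b_{(k)}$ and $c_{(k)}$. Let $g\in\operatorname{St}_G(1)$ be written as in \eqref{eq:nf} with $m=|g|$. Then $g_i$ is a product of the factors $x_j$ with $k_j=i$ and of powers of $a$, so $|g_i|$ is at most the number of $j$ with $k_j=i$. Consecutive $k_j$ are different, since otherwise two factors could be merged. Therefore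
\begin{equation}\label{eq:contract}
\sum_{i}|g_i|\le|g|,\qquad |g_i|\le\frac{|g|+1}{2}\qquad(g\in\operatorname{St}_G(1)).
\end{equation}
The second inequality gives $|g_i|<|g|$ as soon as $|g|\ge2$. We use it mostly in the following form.

\begin{lemma}[descent]\label{lem:descent}
Let $E$ be a nonempty subset of $\operatorname{St}_G(1)\setminus\{1\}$. Suppose that for every $x\in E$ there are $i\in\mathbb Z/p$ and $x'\in E$ with $|x'|\le|x_i|$. Then $E$ contains $y_{(k)}$ for some $y\in B\setminus\{1\}$ and $k\in\mathbb Z/p$.
\end{lemma}

\begin{proof}
Let $x\in E$ have minimal length. Then $|x|\le|x'|\le|x_i|\le(|x|+1)/2$, so $|x|\le1$. Since $\langle a\rangle\cap\operatorname{St}(1)=1$, we have $|x|=1$, and \eqref{eq:nf} with $k=0$, $m=1$ is the claim.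
\end{proof}

\subsection{Abelianization}

To apply descent we need invariants that pass from an element to one of its sections. They come from $G/G'$. Let $\alpha\colon G\to\mathbb Z/p$ be the homomorphism such that $g$ acts on level $1$ as $a^{\alpha(g)}$; its kernel is $\operatorname{St}_G(1)$.

\begin{lemma}\label{lem:beta}
There is a homomorphism $\beta\colon G\to B$ with $\beta(a)=1$ and $\beta(x)=x$ for $x\in B$. Moreover $G'=\ker\alpha\cap\ker\beta$ has index $p^3$ in $G$, $\beta(W)=\langle b\rangle$, $W\ne G$, and $W'=W\cap G'$.
\end{lemma}

\begin{proof}
Define $\beta$ on the free product $F=\langle a\rangle*B$. We must show that $\beta(\omega)=1$ whenever $\omega\in F$ represents $1$ in $G$. Write $\omega$ in $F$ in the form \eqref{eq:nf} with consecutive $k_j$ different, and induct on $m$, the number of $B$-syllables of $\omega$. Since $\omega$ acts trivially on level $1$, we have $k=0$. For $m=0$ there is nothing to prove, and $m=1$ is impossible because $x_{(k_1)}\ne1$ in $G$ for $x\in B\setminus\{1\}$. Let $m\ge2$. For each $i$ let $\omega_i\in F$ be the product over $j$ of the sections of $(x_j)_{(k_j)}$ at $i$, each read as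 a letter of $B$ or of $\langle a\rangle$. Then $\omega_i$ represents the section of $1$ at $i$, that is, $1$, and has at most $(m+1)/2<m$ syllables from $B$. So $\beta(\omega_i)=1$. Each $x_j$ occurs in exactly one $\omega_i$ and $B$ is abelian, so $\beta(\omega)=\prod_jx_j=\prod_i\beta(\omega_i)=1$.

The map $(\alpha,\beta)$ sends $G$ onto the abelian group $\mathbb Z/p\times B$ of order $p^3$, while $G/G'$ is generated by three elements of order dividing $p$. So its kernel is $G'$. It sends $W$ onto $\mathbb Z/p\times\langle b\rangle$, of order $p^2$, while $|W/W'|\le p^2$. So $W'$ is the kernel of its restriction to $W$, which is $W\cap G'$.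
\end{proof}

For $g\in\operatorname{St}_G(1)$ we have
\begin{equation}\label{eq:ab}
\prod_i\beta(g_i)=\beta(g),\qquad \sum_i\alpha(g_i)=0 .
\end{equation}
Indeed, all expressions are homomorphisms on $\operatorname{St}_G(1)$, and both identities hold for the generators $x_{(k)}$ by \eqref{eq:x}. An element outside $\operatorname{St}(1)$ is handled through its $p$-th power. Let $g=a^kz$ with $z\in\operatorname{St}_G(1)$ and $k\ne0$. Then $g^p\in\operatorname{St}(1)$, and $g_i=z_{i+k}$, $i^g=i+k$, so \eqref{eq:cocycle} gives $(g^p)_i=z_{i+k}z_{i+2k}\cdots z_{i+pk}$. As $p$ is prime, every $z_j$ occurs exactly once. By \eqref{eq:ab} and \eqref{eq:contract} applied to $z$,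
\begin{equation}\label{eq:power}
\alpha\big((g^p)_i\big)=0,\qquad \beta\big((g^p)_i\big)=\beta(g),\qquad |(g^p)_i|\le|g| .
\end{equation}

\begin{lemma}\label{lem:torsion}
Every element of $G$ has finite order, a power of $p$.
\end{lemma}

\begin{proof}
Induct on $m=|g|$. For $m=0$ we have $g^p=1$. Let $m=1$, $g=a^kx_{(l)}$. If $k=0$, then $g^p=1$. If $k\ne0$, each first-level section of $g^p$ is a product of one factor $x$ and of powers of $a$ with total exponent $0$, hence a conjugate of $x$, and $g^{p^2}=1$. Let $m\ge2$. An element $h\in\operatorname{St}_G(1)$ with $|h|\le m$ has first-level sections of length at most $(m+1)/2<m$, so it has $p$-power order by induction. This covers $g\in\operatorname{St}(1)$. If $g\notin\operatorname{St}(1)$, it covers each $h=(g^p)_i$ by \eqref{eq:power}, hence $g^p$, hence $g$.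
\end{proof}

\begin{remark}
The vanishing exponent sum in \eqref{eq:x} is needed. If $b$ is replaced by $e=(e,a,1,\dots,1)$, then the section of $(ae)^p$ at $p-1$ is $ea$, a conjugate of $ae$. A finite order $r$ of $ae$ would be divisible by $p$ and would divide the order $r/p$ of $(ae)^p$.
\end{remark}

\subsection{Branching and normal subgroups}

\begin{lemma}\label{lem:finidx}
Let $n\ge0$, and for each vertex $v$ of level $n$ let $N_v\le G$ be a subgroup of finite index with $v*N_v\le G$. Then $\prod_{|v|=n}v*N_v$ has finite index in $G$.
\end{lemma}

\begin{proof}
The group $\operatorname{St}_G(n)$ has finite index in $G$ and embeds in the product of $p^n$ copies of $G$. The preimage of the finite-index subgroup $\prod_vN_v$ is $\prod_vv*N_v$.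
\end{proof}

\begin{lemma}\label{lem:branch}
For all vertices $v$ we have $v*G'\le G'$ and $v*W'\le W'$, and $w*G'\le v*G'$ for $w\in T_v$. The group $G$ is a branch group, and $W$ is weakly rigid.
\end{lemma}

\begin{proof}
Commutators in $\operatorname{St}(1)$ are computed column by column in Table~\ref{tab:sections}. The rows $b_{(1)}$ and $b_{(0)}$ are both nontrivial only in columns $1$ and $2$, and in column $2$ their entries $a$ and $a^{-1}$ commute. The rows $c_{(1)}$ and $b_{(0)}$ are both nontrivial only in column $1$; here $4\ne0$ is used. Conjugating by powers of $a$ to move column $1$ to column $i$, we get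
\[
[b_{(i)},b_{(i-1)}]=i*[b,a],\qquad [c_{(i)},b_{(i-1)}]=i*[c,a].
\]
The set $K=\{k\in G: i*k\in G'\}$ is a subgroup. It is normal in $G$, because $(i*k)^g=i*k^{g_i}$ for $g\in\operatorname{St}_G(1)$ and $g_i$ takes every value in $G$. It contains $[b,a]$ and $[c,a]$, whose normal closure is $G'$ since $[b,c]=1$. So $i*G'\le G'$. The same argument inside $W$, with $[b,a]$ alone, gives $i*W'\le W'$. The statements for arbitrary $v$ and $w$ follow by induction from $vi*K=v*(i*K)$.

Now $\operatorname{Rist}_G(n)\ge\prod_{|v|=n}v*G'$, which has finite index by Lemma~\ref{lem:finidx}; and $G$ is level transitive. Finally $\operatorname{Rist}_W(v)\ge v*W'$, and $W'\ne1$ because $[b,a]=b_{(0)}^{-1}b_{(1)}$ has section $b^{-1}$ at $0$.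
\end{proof}

Torsion enters the rest of the paper through two consequences. First, $G'$ is finitely generated and torsion, so $G'/G''$ is finite and
\begin{equation}\label{eq:G2}
[G:G'']<\infty .
\end{equation}
Second,
\begin{equation}\label{eq:nonab}
\text{if $P_1$ has finite index in $w*G'$, then $P_1'$ is not abelian;}
\end{equation}
otherwise $P_1$ would be finitely generated, torsion and solvable, hence finite, whereas $w*G'\cong G'$ is infinite.

\begin{lemma}\label{lem:normal}
\begin{enumerate}
\item[(i)] Let $P,D\le G$ with $P$ normalizing $D$, and let $w$ be a vertex moved by some $d\in D$. Then $(P\cap w*G')'\le D$.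
\item[(ii)] If $1\ne N\trianglelefteq G$, then $N\ge\prod_{|v|=n}v*G''$ for some $n$, and $N$ has finite index. Hence $G$ is just infinite.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $x,y\in P\cap w*G'$. Then $[d,x]=d^{-1}d^x\in D$, and hence $[[d,x],y]\in D$ for the same reason. On the other hand $[d,x]=(x^{-1})^dx$, where $(x^{-1})^d$ is supported on $T_{w^d}$ and so commutes with $x$ and $y$. Thus $[[d,x],y]=[x,y]$.

(ii) Part (i) with $P=G$, $D=N$ gives $w*G''\le N$ for some $w$. By \eqref{eq:star}, $(w*G'')^g=w^g*G''$ for $g\in G$, and $G$ is level transitive. The product has finite index by \eqref{eq:G2} and Lemma~\ref{lem:finidx}.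
\end{proof}

The next lemma is the test for finite index announced in the introduction. By Lemma~\ref{lem:normal}, a subgroup of finite index contains copies of $G''$ deep in the tree, so it is enough to compute the section groups of $G''$.

\begin{lemma}\label{lem:full}
If $H\le G$ has finite index, then there is $n$ such that $H_w=G$ for all $|w|=n$.
\end{lemma}

\begin{proof}
We first show that $(G'')_w=G$ for $|w|=2$, in three steps. Note that $G'\le\operatorname{St}(1)$, and that \eqref{eq:coincide} applies to all normal subgroups of $G$.

\emph{$(G')_i=G$.} By Table~\ref{tab:sections}, $[b,a]=b_{(0)}^{-1}b_{(1)}$ has section $b^{-1}$ at $0$ and $a^{-1}$ at $3$, and $[c,a]=c_{(0)}^{-1}c_{(1)}$ has section $c^{-1}$ at $0$. Apply \eqref{eq:coincide}.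

\emph{$i*\gamma_3(G)\le G''$, where $\gamma_3(G)=[G',G]$.} For $g,k\in G'$ we have $i*k\in G'$ by Lemma~\ref{lem:branch}, so $i*[k,g_i]=[i*k,g]\in G''$, and $g_i$ takes every value in $G$.

\emph{$(\gamma_3(G))_j=G$.} For $x\in\{b,c\}$,
\[
[[x,a],a]=[x,a]^{-1}[x,a]^a=x_{(1)}^{-1}\,x_{(0)}\,x_{(1)}^{-1}\,x_{(2)} .
\]
For $x=b$ the section at $0$ is $b$ and the section at $4$ is $a^{-1}$. For $x=c$ the section at $0$ is $ca^{-1}$ if $p=5$ and $c$ if $p\ge7$. Apply \eqref{eq:coincide} again.

Together, $(G'')_{ij}\ge(i*\gamma_3(G))_{ij}=(\gamma_3(G))_j=G$. Now the core of $H$ is a nontrivial normal subgroup of $G$, so $H\ge v*G''$ for all $v$ of some level $n_0$. For $|v|=n_0$ and $|w_0|=2$ we get $H_{vw_0}\ge(G'')_{w_0}=G$. Take $n=n_0+2$.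
\end{proof}

\section{The subgroup $W$}\label{sec:W}

We know that $W$ is level transitive and weakly rigid. It has infinite index by Lemma~\ref{lem:full}, since $W_w=W\ne G$ for all $w$. It remains to show that adjoining any element to $W$ produces a subgroup of finite index.

\begin{example}\label{ex:first}
Let $p=5$ and $X=\langle W,x\rangle$ with $x=[c,a]$. The abelianization does not see $x$: we have $\beta(X)=\langle b\rangle$, so $X\ne G$. One level down the letter $c$ appears. By Table~\ref{tab:sections},
\[
x=c_{(0)}^{-1}c_{(1)}=(c^{-1},\,c,\,a^{-1},\,a^{2},\,a^{-1}),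
\]
so $x\notin W$ and $X_0\ge\langle W_0,c^{-1}\rangle=G$. The group $X$ contains $0*[b,a]\in W$. Conjugating by $\operatorname{St}_X(0)$, whose sections at $0$ fill $G$, we find $0*N\le X$, where $N$ is the normal closure of $[b,a]$ \emph{in $G$}. This $N$ has finite index by Lemma~\ref{lem:normal}. Conjugating by $a$ gives $\prod_ii*N\le X$, so $X$ has finite index. Thus $W<X<G$ with $[G:X]<\infty$.
\end{example}

In general the new element is long, and we must follow it down the tree without letting it fall into $W$. The next lemma says that this can be done.

\begin{lemma}\label{lem:sat}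
If $g\in\operatorname{St}_G(1)$ and $g_i\in W$ for all $i$, then $g\in W$.
\end{lemma}

\begin{proof}
Let $\rho$ be the homomorphism $g\mapsto(g_iG')_i$ from $\operatorname{St}_G(1)$ to the product of $p$ copies of $G/G'$. The target is abelian and the $b_{(k)},c_{(k)}$ generate the source, so $\rho(g)=\rho\big(\prod_kb_{(k)}^{\lambda_k}c_{(k)}^{\mu_k}\big)$ for some $\lambda_k,\mu_k\in\mathbb Z/p$. The section of $x_{(l)}$ at $k$ has $\beta$-value $x$ if $l=k$ and $1$ otherwise. Hence $b^{\lambda_k}c^{\mu_k}=\beta(g_k)\in\beta(W)=\langle b\rangle$, and all $\mu_k$ vanish. Put $h=\prod_kb_{(k)}^{\lambda_k}\in W$. Each first-level section of $gh^{-1}$ lies in $G'\cap W=W'$, so $gh^{-1}\in\prod_ii*W'\le W$ by Lemma~\ref{lem:branch}.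
\end{proof}

\begin{proposition}\label{prop:W}
If $W\le X\le G$ and $X\ne W$, then $X_u=G$ for some vertex $u$, and $X$ has finite index in $G$. Hence $W$ is an exotic weakly maximal subgroup of $G$.
\end{proposition}

\begin{proof}
For all $u$ we have $X_u\ge W_u=W\ni a$. So if $x\in X_u\setminus W$, then $xa^{-\alpha(x)}$ lies in $X_u\setminus W$, fixes level $1$ and has the same length. Let $E$ be the set of $x\in\operatorname{St}_G(1)\setminus W$ that lie in $X_u$ for some $u$. Taking $u$ to be the root shows $E\ne\emptyset$. If $x\in E\cap X_u$, then some $x_i\notin W$ by Lemma~\ref{lem:sat}, and $x_i\in X_{ui}$, so $x'=x_ia^{-\alpha(x_i)}\in E$. By Lemma~\ref{lem:descent}, some $X_u$ contains an element $y_{(k)}\notin W$ with $y\in B$. Then $y\in X_u$, $y\notin\langle b\rangle$, and $\langle b,y\rangle=B$ because $B\cong C_p\times C_p$. So $X_u=G$.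

Let $N=\{x_u:x\in\operatorname{Rist}_X(u)\}$, so that $\operatorname{Rist}_X(u)=u*N$. By \eqref{eq:star}, $N$ is normal in $X_u=G$. It is nontrivial because $W$ is weakly rigid, so it has finite index by Lemma~\ref{lem:normal}. For $x\in X$ we have $(u*N)^x=u^x*N$, and $X$ is level transitive because $W$ is. So $X\ge\prod_{|w|=|u|}w*N$, which has finite index by Lemma~\ref{lem:finidx}.
\end{proof}

\begin{remark}\label{rem:closed}
The group $W$ is an intersection of subgroups of finite index. Let $X^{[n]}$ be the set of $g\in G$ with $\beta(g_v)\in\langle b\rangle$ for all $|v|\le n$. It is a subgroup by \eqref{eq:cocycle}, it contains $W$, and it contains $\prod_{|v|=n}v*G'$ by Lemma~\ref{lem:branch}, so it has finite index. The group $X=\bigcap_nX^{[n]}$ satisfies $\beta(X_u)\le\langle b\rangle$ for all $u$, so $X=W$ by Proposition~\ref{prop:W}. A maximal subgroup of infinite index lies at the other extreme: it is contained in no proper subgroup of finite index.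
\end{remark}

\section{Prodense subgroups}\label{sec:prodense}

A subgroup $M$ of a group $H$ is \emph{prodense} if $MN=H$ for every normal subgroup $N$ of finite index in $H$, that is, if $M$ maps onto every finite quotient of $H$. Maximality behaves badly under passing to stabilizers and sections, and prodensity behaves well; so we work with the latter.

\begin{lemma}\label{lem:prodense}
Let $M\le H$ be groups.
\begin{enumerate}
\item[(i)] If $M$ is a maximal subgroup of infinite index, then $M$ is prodense in $H$.
\item[(ii)] If $M$ is prodense and of finite index, then $M=H$.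
\item[(iii)] If $M$ is prodense in $H$ and $K\le H$ has finite index, then $M\cap K$ is prodense in $K$.
\item[(iv)] If $H\le\operatorname{Aut}(T)$ and $M$ is prodense in $H$, then $M_u$ is prodense in $H_u$ for every vertex $u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $N\trianglelefteq H$ of finite index, $MN$ has finite index, so $MN\ne M$ and $MN=H$. (ii) Take $N$ to be the core of $M$. (iii) Let $N\trianglelefteq K$ have finite index and let $F$ be the core of $N$ in $H$. Each $k\in K$ is $mf$ with $m\in M$, $f\in F\le N$, and $m=kf^{-1}\in M\cap K$. (iv) By (iii), $\operatorname{St}_M(u)$ is prodense in $\operatorname{St}_H(u)$. Finite quotients of $H_u$ are finite quotients of $\operatorname{St}_H(u)$ through $h\mapsto h_u$, so $M_u$ maps onto them.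
\end{proof}

We show that finite-index subgroups of $G$ have no proper prodense subgroups. The proof has two parts: descent shows that the section groups on some level are all of $G$, and a commutator argument climbs back to the root.

\subsection{Going down}

\begin{proposition}\label{prop:down}
If $M$ is prodense in $G$, then there is $n$ such that $M_v=G$ for all $|v|=n$.
\end{proposition}

In Proposition~\ref{prop:W} the generators $a$ and $b$ were available at every vertex from the start. Now we have to produce them, and at first they appear only up to conjugation. So we allow conjugation and consider the family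
\[
\mathcal L=\{(M_u)^h: u\text{ a vertex},\ h\in G\}.
\]
It is closed under conjugation by elements of $G$. It is closed under $L\mapsto L_w$, because \eqref{eq:conj} gives $((M_u)^h)_w=(M_{uw'})^{h_{w'}}$ with $w'=w^{h^{-1}}$. Every $L\in\mathcal L$ is prodense in $G$ by Lemma~\ref{lem:prodense}(iv) and \eqref{eq:selfrep}. Hence $L$ maps onto $G/G'$, and $L$ is level transitive since $L\operatorname{St}_G(n)=G$.

\begin{proof}[Proof of Proposition~\ref{prop:down}]
\emph{Step 1: some $L\in\mathcal L$ contains an element $y\in B\setminus\{1\}$.} We cannot yet correct the action on level $1$ by a power of $a$, so we use $p$-th powers instead. Let $E$ be the set of $x\in\operatorname{St}_G(1)$ with $\beta(x)\ne1$ that lie in some member of $\mathcal L$. It is nonempty because $M$ maps onto $G/G'$. Let $x\in E\cap L$. By \eqref{eq:ab}, some $\beta(x_i)\ne1$, and $x_i\in L_i$. If $\alpha(x_i)=0$, put $x'=x_i$. Otherwise put $x'=(x_i^p)_0\in L_{i0}$; by \eqref{eq:power}, $\alpha(x')=0$, $\beta(x')=\beta(x_i)\ne1$ and $|x'|\le|x_i|$. In both cases $x'\in E$. By Lemma~\ref{lem:descent}, some $L$ contains $y_{(k)}$ with $y\in B\setminus\{1\}$, and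 $y\in L^{a^{-k}}$. We fix this $y$.

\emph{Step 2: some $L\in\mathcal L$ contains $a$ and a conjugate $y^g$ with $g\in G$.} Let $y\in L$ and choose $i\in\{1,2,3\}$ with $y_i\ne1$. Then $y_i\in L_i$, so $a\in L_i$. Choose $z\in L$ with $0^z=i$. By \eqref{eq:conj}, $(y^z)_i=(y_0)^{z_0}=y^{z_0}\in L_i$.

\emph{Step 3: some $L\in\mathcal L$ contains $a$ and $y$.} We have to remove the conjugator $g$. Here is the idea in the case $p=5$, $y=b$, $g=c_{(1)}$. Table~\ref{tab:sections} gives $b^g=(b,a^c,a^{-1},1,1)$. Since $a\in L$, we have $L_0=L_1=L_2$, and this group contains $b$, $a^c$ and $a$. Column $1$, which carries all the length of $g$, returns only a conjugate of $a$; column $2$ returns $a$ itself. In general the length of $g$ is shared among the columns, and two columns with a power of $a$ are enough.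

Among all pairs $(L,g)$ with $L\in\mathcal L$, $g\in G$ and $a,y^g\in L$, choose one with $m=|g|$ minimal. Replacing $g$ by $ga^{-\alpha(g)}$ conjugates $y^g$ by an element of $L$, so we may assume $g\in\operatorname{St}(1)$. Then $(y^g)_j=(y_j)^{g_j}$ for all $j$. Choose distinct $j,j'\in\{1,2,3\}$ with $y_j,y_{j'}\ne1$. By \eqref{eq:coincide}, $L_0=L_j=L_{j'}$, and this group contains $y^{g_0}$, $a^{g_j}$ and $a^{g_{j'}}$. So $(L_0)^{g_j^{-1}}\in\mathcal L$ contains $a$ and $y^{g_0g_j^{-1}}$, and the same holds with $j'$ in place of $j$. Minimality and \eqref{eq:contract} give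
\[
m\le|g_0|+|g_j|,\qquad m\le|g_0|+|g_{j'}|,\qquad |g_0|+|g_j|+|g_{j'}|\le m .
\]
The first and third inequalities give $|g_{j'}|=0$, the second and third give $|g_j|=0$. (With a single index $j$ we would only have $m\le|g_0|+|g_j|\le m$, which says nothing.) Hence $m\le|g_0|\le(m+1)/2$ and $m\le1$. Suppose $m=1$. Then $g=x_{(k)}$ with $x\in B$, and $|g_0|=1$ forces $k=0$. So $g\in B$, $y^g=y$, and the pair $(L,1)$ contradicts minimality. Therefore $m=0$, $g=1$, and $a,y\in L$.

\emph{Step 4: $G\in\mathcal L$.} Let $a,y\in L$. The groups $L_i$ coincide, and they contain $y_0=y$ and a nontrivial one among $y_1,y_2,y_3$, hence $a$. By induction $a,y\in L_w$ for all $w$. Let $E$ be the set of $x\in\operatorname{St}_G(1)$ with $\beta(x)\notin\langle y\rangle$ that lie in some $L_w$; it is nonempty because $L$ maps onto $G/G'$. If $x\in E\cap L_w$, then some $\beta(x_i)\notin\langle y\rangle$ by \eqref{eq:ab}, and $x'=x_ia^{-\alpha(x_i)}\in L_{wi}$ lies in $E$ and has length $|x_i|$. By Lemma~\ref{lem:descent}, some $L_w$ contains $z_{(k)}$ with $z\in B\setminus\langle y\rangle$. Then $L_w\ge\langle a,y,z\rangle=G$.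

So $(M_v)^h=G$ for some $v$ and $h\in G$, that is, $M_v=G$. For $s\in M$, \eqref{eq:conj} gives $M_{v^s}=(M_v)^{s_v}=G$, and $M$ is level transitive.
\end{proof}

\subsection{Going up}

Full section groups alone do not give finite index. The stabilizer $\operatorname{St}_M(n)$ sits in a product of copies of $G$ with large projections, and so does the diagonal $\{(g,g)\}$ in $G\times G$, which has infinite index and meets both factors trivially. But the diagonal is not prodense: its image in $G/G'\times G/G'$ is again a diagonal. The next lemma excludes such linked coordinates. If two coordinates $u,v$ were linked, a commutation relation at $u$ would be copied to $v$; prodensity provides an element of $M$ that changes the relation at $u$ and is almost invisible at $v$.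

\begin{lemma}\label{lem:up}
Let $H\le G$ have finite index, let $M$ be prodense in $H$, and suppose that $M_v=G$ for all vertices $v$ of some level $n$. Then $M=H$.
\end{lemma}

\begin{proof}
Let $V$ be level $n$, let $S=\operatorname{St}_M(n)$, and let $\pi_v\colon S\to G$, $s\mapsto s_v$, for $v\in V$. Since $S$ has finite index in $\operatorname{St}_M(v)$, the group $\pi_v(S)$ has finite index in $M_v=G$. For $I\subseteq V$ put
\[
Q_I=\{s\in S: s_v=1\text{ for all }v\in V\setminus I\}\trianglelefteq S ,
\]
so that $Q_{\{v\}}=\operatorname{Rist}_M(v)$. Write $\operatorname{Rist}_M(v)=v*N_v$. By \eqref{eq:star}, $N_v$ is normal in $M_v=G$, so it is trivial or of finite index. Let $J=\{v\in V:N_v\ne1\}$ and $K=V\setminus J$. If $K=\emptyset$, then $M$ has finite index in $G$ by Lemma~\ref{lem:finidx}, and $M=H$ by Lemma~\ref{lem:prodense}(ii). So assume $K\ne\emptyset$; we derive a contradiction.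

\emph{$Q_K\ne1$.} The group $Q_K$ is the kernel of the map $S\to G^J$, $s\mapsto(s_v)_{v\in J}$. Suppose it is trivial. The subgroup $R=\prod_{v\in J}v*N_v$ of $S$ has image $\prod_{v\in J}N_v$, of finite index in $G^J$, so $[S:R]<\infty$. For $u\in K$ we have $\pi_u(R)=1$, so $\pi_u(S)$ is finite. But it has finite index in the infinite group $G$.

\emph{Two linked coordinates.} Let $I\subseteq K$ be minimal with $Q_I\ne1$. Since $Q_{\{v\}}=1$ for $v\in K$, there are distinct $u,v\in I$. The kernel of $\pi_u$ on $Q_I$ is $Q_{I\setminus\{u\}}=1$, and the same holds for $v$, so $\pi_u$ and $\pi_v$ are injective on $Q_I$. Put $P=\pi_u(S)$ and $D=\pi_u(Q_I)\ne1$. Then $P$ has finite index in $G$ and normalizes $D$.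

\emph{A non-commuting pair.} Choose $d\in D$ and a vertex $w$ with $w^d\ne w$. The group $uw*G'\le G$ is infinite and $H$ has finite index, so there is $x\in w*G'$, $x\ne1$, with $u*x\in H$. Let $w'$ be a vertex moved by $x$ and put $w''=(w')^x$. Then $w'\in T_w$, so $d$ moves $w'$ as well, and Lemma~\ref{lem:normal}(i) gives $D\ge(P\cap w'*G')'$. This group is not abelian by \eqref{eq:nonab}. Choose in it $t,t'$ with $[t,t']\ne1$; both are supported on $T_{w'}$. Let $\tau,\tau'\in Q_I$ satisfy $\tau_u=t$, $\tau'_u=t'$. Then $[\tau,\tau']$ is a nontrivial element of $Q_I$, so $q=[\tau_v,\tau'_v]\ne1$ by injectivity of $\pi_v$.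

\emph{Use of prodensity.} Choose $l\ge|w'|$ with $q\notin\operatorname{St}(l)$. Since $H=M\operatorname{St}_H(n+l)$, there is $r\in\operatorname{St}(n+l)$ with $s=(u*x)r\in M$. Then $s\in S$, and $s_u=xr_u$, $s_v=r_v$ with $r_u,r_v\in\operatorname{St}(l)$. In particular $(w')^{s_u}=w''$. The element $\tau^s$ lies in $Q_I$, and its section $t^{s_u}$ at $u$ is supported on $T_{w''}$ by \eqref{eq:star}, so it commutes with $t'$. Injectivity of $\pi_u$ on $Q_I$ gives $[\tau^s,\tau']=1$, and hence $[(\tau_v)^{s_v},\tau'_v]=1$. Since $s_v$ lies in the normal subgroup $\operatorname{St}(l)$, the left side is congruent to $q$ modulo $\operatorname{St}(l)$. So $q\in\operatorname{St}(l)$, a contradiction.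
\end{proof}

\subsection{Conclusion}

\begin{proposition}\label{prop:noprodense}
If $H\le G$ has finite index and $M$ is prodense in $H$, then $M=H$.
\end{proposition}

\begin{proof}
For $H=G$, combine Proposition~\ref{prop:down} and Lemma~\ref{lem:up}. In general, Lemma~\ref{lem:full} gives $n$ with $H_w=G$ for all $|w|=n$. By Lemma~\ref{lem:prodense}(iv), $M_w$ is prodense in $G$, so $M_w=G$ by the case just proved. Lemma~\ref{lem:up} gives $M=H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Let $\Gamma$ have a subgroup $H$ of finite index that is isomorphic to a finite-index subgroup of $G$, and suppose that $M$ is a maximal subgroup of infinite index in $\Gamma$. By Lemma~\ref{lem:prodense}(i) and (iii), $M\cap H$ is prodense in $H$. Prodensity depends only on the abstract groups, so Proposition~\ref{prop:noprodense} gives $M\cap H=H$. Then $M\ge H$ has finite index, a contradiction.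
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G$ is generated by three elements, torsion by Lemma~\ref{lem:torsion}, branch by Lemma~\ref{lem:branch} and just infinite by Lemma~\ref{lem:normal}. It has no maximal subgroup of infinite index by Theorem~\ref{thm:strong}(a) with $\Gamma=G$. The statements on $W$ are Proposition~\ref{prop:W} and the level transitivity noted after \eqref{eq:selfrep}.
\end{proof}

\section{Infinitely many conjugacy classes}\label{sec:Y}

The group $Y_v$ is the preimage of $W$ under the homomorphism $\pi\colon\operatorname{St}_G(v)\to G$, $g\mapsto g_v$, which is onto by \eqref{eq:selfrep}. It restricts the action below $v$ to $W$ and leaves the rest free; for $v$ the root, $Y_v=W$. By Lemma~\ref{lem:branch},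
\begin{equation}\label{eq:Y}
w*G'\le Y_v\ \text{ if $w$ is incomparable with $v$},\qquad w*W'\le Y_v\ \text{ if } w\in T_v .
\end{equation}
Indeed, these groups lie in $G$ and fix $v$; in the first case the sections at $v$ are trivial, and for $w=vw_2$ the sections of $w*W'$ at $v$ form the group $w_2*W'\le W$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Let $n=|v|$, and let $V$ be level $n$.

\emph{Weakly maximal.} We have $[\operatorname{St}_G(v):Y_v]=[G:W]=\infty$. Let $Y_v\le X\le G$ with $X\ne Y_v$. If $X$ fixes $v$, then $X\ge\ker\pi$ is the preimage of $\pi(X)$, which properly contains $W$ and so has finite index in $G$ by Proposition~\ref{prop:W}; hence $[G:X]<\infty$. Otherwise some $x\in X$ sends $v$ to $v'\ne v$. By \eqref{eq:Y}, $X\ge w*G'$ for $w\in V\setminus\{v\}$, and $v*G'=(v'*G')^{x^{-1}}\le X$ by \eqref{eq:star}. So $X$ has finite index by Lemma~\ref{lem:finidx}.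

\emph{Weakly rigid.} If $w\in T_v$, then $\operatorname{Rist}_{Y_v}(w)\ge w*W'\ne1$. If $w\notin T_v$, then $T_w$ contains a vertex $w_1$ incomparable with $v$: take $w_1=w$, or, if $w$ is a proper prefix of $v$, a child of $w$ that is not a prefix of $v$. Then $\operatorname{Rist}_{Y_v}(w)\ge w_1*G'\ne1$.

\emph{Almost level transitive.} Only the levels below $V$ matter. On $T_v$ the group $Y_v$ acts as $\pi(Y_v)=W$, with one orbit on each level. For $w\in V\setminus\{v\}$ it contains $w*G'$, which has at most $[G:G']=p^3$ orbits on each level of $T_w$ because $G$ is level transitive. So there are at most $1+p^3(p^n-1)$ orbits on each level below $V$.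

\emph{Finitely generated.} The group $A=v*W'\times\prod_{w\in V\setminus\{v\}}w*G'$ is contained in $Y_v$ and is finitely generated, since $W'$ and $G'$ have finite index in $W$ and $G$. The finite-index subgroup $Y_v\cap\operatorname{St}(n)$ of $Y_v$ embeds in the product of $W$ and $p^n-1$ copies of $G$, and $A$ is the preimage of the finite-index subgroup given by the product of $W'$ and the copies of $G'$. So $A$ has finite index in $Y_v$.

\emph{Non-conjugacy.} We recover $n$ from the set of vertices below which the subgroup contains a copy of $G'$. For $Y\le G$ let $F(Y)=\{w: w*G'\le Y\}$. By \eqref{eq:star}, $F(Y^g)=F(Y)^g$ for $g\in G$, so the number of vertices outside $F(Y)$ on each level is a conjugacy invariant. We claim that $F(Y_v)$ is the set of vertices incomparable with $v$. One inclusion is \eqref{eq:Y}. If $w=vw_2\in F(Y_v)$, then taking sections at $v$ gives $w_2*G'\le W$. Conjugating by the level transitive group $W$, we get $W\ge\prod_{|w_3|=|w_2|}w_3*G'$, which contradicts $[G:W]=\infty$. If $w\in F(Y_v)$ is a prefix of $v$, then $v*G'\le w*G'\le Y_v$ by Lemma~\ref{lem:branch}, so $v\in F(Y_v)$, which was just excluded.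 Hence the complement of $F(Y_v)$ has exactly one vertex on each level $0,\dots,n$ and $p$ vertices on level $n+1$. This determines $n$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Leemann} Paul-Henry Leemann, \emph{Weakly maximal subgroups of branch groups}, arXiv:1910.06399 (2019).
\end{thebibliography}
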